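\title{Far points of an intersection of $2d$ half-spaces\\ tangent to the unit ball}

\begin{abstract}
We prove that for any $2d$ unit vectors $u_1,\dots,u_{2d}$ in $\mathbb R^d$ the polyhedron $\{x:\langle u_i,x\rangle\le 1 \text{ for all } i\}$ contains a point of norm $\sqrt d$, as conjectured by Ivanov and Nasz\'odi. More generally, if $n>d$ vectors $a_i$ satisfy $\sum_i|a_i|^2\le n$, then every ball containing $\{x:\langle a_i,x\rangle\le 1 \text{ for all } i\}$ has radius at least $d/\sqrt{n-d}$, and we determine all cases of equality. The proof bounds the ratio of volume to surface area of the convex hull of the $a_i$ by averaging a least-squares inequality over its boundary with the help of the divergence theorem.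
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\langle\cdot,\cdot\rangle$ be the standard inner product on $\mathbb R^d$ and $|\cdot|$ the Euclidean norm. A unit vector $u$ determines the half-space $\{x:\langle u,x\rangle\le1\}$, which contains the unit ball and whose boundary touches the ball at $u$. The intersection $P$ of $n$ such half-spaces is a polyhedron around the ball, and $\sup_{x\in P}|x|$ measures how far it sticks out. How small can this quantity be made with $n$ half-spaces?

For $n=2d$ the natural candidate is the cube: the vectors $\pm e_1,\dots,\pm e_d$ of an orthonormal basis and their negatives give $P=[-1,1]^d$, whose vertices have norm $\sqrt d$. In the plane the square is optimal by the pigeonhole principle. Four unit vectors leave a gap of angle $\theta\ge\pi/2$ between two cyclically consecutive ones. The unit vector $w$ that bisects the gap makes an angle at least $\theta/2\ge\pi/4$ with each $u_i$, so $\langle u_i,\sqrt2\,w\rangle\le1$ and $\sqrt2\,w\in P$. That the cube is optimal in every dimension was conjectured by Ivanov and Nasz\'odi~\cite{IN}. We prove it.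

\begin{theorem}\label{thm:A}
If $u_1,\dots,u_{2d}$ are unit vectors in $\mathbb R^d$, then
\[
P=\bigcap_{i=1}^{2d}\{x\in\mathbb R^d:\langle u_i,x\rangle\le1\}
\]
contains a point of norm exactly $\sqrt d$.
\end{theorem}

Writing the point as $\sqrt d\,w$ with $|w|=1$, we can restate this as a covering result: the $2d$ open caps $\{w:\langle u_i,w\rangle>1/\sqrt d\,\}$ never cover the unit sphere.

The number $2d$ plays no special role in the proof, and it is instructive to guess the answer for general $n$. By a \emph{regular simplex with unit vertices centered at $0$} we mean $r+1$ distinct unit vectors with sum $0$ and all pairwise distances equal. If such a simplex spans an $r$-dimensional space, the corresponding polyhedron in that space is a simplex whose vertices have norm $r$ (Lemma~\ref{lem:simplex} below). Split $\mathbb R^d$ into $m$ mutually orthogonal subspaces of dimensions $r_1,\dots,r_m$ and place such a simplex in each. This uses $n=\sum_j(r_j+1)=d+m$ vectors, $P$ is a product of simplices, and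
\[
\max_{x\in P}|x|^2=r_1^2+\dots+r_m^2\ \ge\ \frac{d^2}{m}=\frac{d^2}{n-d},
\]
with equality when all $r_j$ are equal. For $m=1$ we get the regular simplex and the value $d$; for $m=d$ we get the cube and the value $\sqrt d$. The guess $d/\sqrt{n-d}$ is a valid lower bound for all $n>d$, and these products are the only extremal examples. The \emph{circumradius} $R(P)$ is the infimum of the radii of balls, with arbitrary center, that contain $P$.

\begin{theorem}\label{thm:B}
Let $a_1,\dots,a_n\in\mathbb R^d$ satisfy $\sum_i|a_i|^2\le n$ (for example, $|a_i|\le1$ for all $i$), and let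
\[
P=\bigcap_{i=1}^n\{x:\langle a_i,x\rangle\le1\},\qquad Q=\operatorname{conv}\{a_1,\dots,a_n\}.
\]
If $0\notin\operatorname{int}Q$, then $P$ is unbounded; this is always the case if $n\le d$. If $0\in\operatorname{int}Q$, then $n\ge d+1$ and the following hold.
\begin{enumerate}
\item[(i)] $P$ contains a point of norm at least $d/\sqrt{n-d}$.
\item[(ii)] Every ball containing $P$, with any center, has radius at least $d/\sqrt{n-d}$.
\item[(iii)] Equality in \textup{(i)}, meaning $\max_P|x|=d/\sqrt{n-d}$, or in \textup{(ii)}, meaning $R(P)=d/\sqrt{n-d}$, holds if and only if $m=n-d$ divides $d$ and $\{a_1,\dots,a_n\}$ is a union of $m$ regular simplices with unit vertices centered at $0$, each with $d/m+1$ vertices, lying in mutually orthogonal $(d/m)$-dimensional subspaces.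
\end{enumerate}
In particular, for $2d$ unit vectors $u_i$, the set $P$ contains a point of norm greater than $\sqrt d$ unless $\{u_i\}=\{\pm e_1,\dots,\pm e_d\}$ for an orthonormal basis $(e_j)$.
\end{theorem}

So $\sqrt d$ is the best possible constant in Theorem~\ref{thm:A}, and only the cube attains it.

The proof takes place on $Q$. A facet of $Q$ at distance $h$ from the origin yields a point of $P$ of norm $1/h$, so we need a facet with $h\le\sqrt{n-d}/d$. Section~\ref{sec:facet} finds it when the $a_i$ are evenly spread, and extracts an inequality valid for every facet. Section~\ref{sec:average} averages this inequality over $\partial Q$ and bounds the mean of $h$. The theorems follow in Sections~\ref{sec:lower} and~\ref{sec:equality}.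

\section{One facet of the convex hull}\label{sec:facet}

From now on $a_1,\dots,a_n\in\mathbb R^d$ are arbitrary (they may repeat and need not be vertices of $Q$), $P$ and $Q$ are as in Theorem~\ref{thm:B}, and $m=n-d$.

\begin{lemma}\label{lem:bounded}
If $0\notin\operatorname{int}Q$, then $P$ is unbounded; this case occurs whenever $n\le d$. If $0\in\operatorname{int}Q$, then $n\ge d+1$ and $P$ is bounded.
\end{lemma}

\begin{proof}
Let $0\notin\operatorname{int}Q$. There is $z\ne0$ with $\langle a_i,z\rangle\le0$ for all $i$. Indeed, if $\operatorname{int}Q$ is empty, the convex set $Q$ lies in a hyperplane $\{y:\langle y,z\rangle=c\}$, and we choose the sign of $z$ so that $c\le0$; otherwise we separate the point $0$ from the open convex set $\operatorname{int}Q$, whose closure is $Q$. Then $sz\in P$ for all $s\ge0$. Any $d$ or fewer points lie in a hyperplane, so $\operatorname{int}Q\neq\emptyset$ forces $n\ge d+1$. Finally, let $Q$ contain the ball of radius $\rho>0$ about $0$, and let $x\in P$, $x\ne0$. Then $\langle y,x\rangle\le1$ for all $y\in Q$ by convexity, and $y=\rho x/|x|$ gives $|x|\le1/\rho$.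
\end{proof}

Let $Q$ be full-dimensional. Its boundary is the union of its \emph{facets}, the faces of dimension $d-1$. A facet has an outer unit normal $v$ and a \emph{height} $h=\max_{y\in Q}\langle y,v\rangle$; it is the convex hull of those $a_i$ with $\langle a_i,v\rangle=h$, and there are at least $d$ of them. If $0\in\operatorname{int}Q$, then $h>0$ is the distance from $0$ to the hyperplane of the facet, and
\begin{equation}\label{eq:polar}
x=v/h\ \text{ lies in }P,\qquad |x|=1/h,
\end{equation}
because $\langle a_i,v\rangle\le h$ for all $i$.

Let
\[
b=\frac1n\sum_ia_i,\qquad C=\frac1n\sum_ia_ia_i^{\top},\qquad \tau=\operatorname{tr}C=\frac1n\sum_i|a_i|^2 .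
\]
Thus $w^{\top}Cw=\frac1n\sum_i\langle a_i,w\rangle^2$. The constant $\sqrt m/d$ is easiest to see in the \emph{balanced case} $b=0$, $C=\frac1dI$, of which $\pm e_1,\dots,\pm e_d$ is an instance. Take any facet, with normal $v$ and height $h$, and put $t_i=\langle a_i,v\rangle$. Then $\sum_it_i=0$ and $\sum_it_i^2=n/d$. Choose $d$ indices with $t_i=h$. The other $m$ numbers have sum $-dh$, so by the Cauchy--Schwarz inequality their squares add up to at least $d^2h^2/m$. Hence
\[
\frac nd\ \ge\ dh^2+\frac{d^2h^2}{m}=\frac{ndh^2}{m},\qquad\text{that is,}\qquad h^2\le\frac m{d^2}.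
\]
In the balanced case, then, \emph{every} facet is low enough: $d$ points high in direction $v$ must be counterbalanced by only $m$ points, and the budget $\sum_it_i^2$ is limited.

To use this without the balance assumptions we need a form that can be added up over several facets. A sum of squares has this property. In the extremal situation above, $t_i$ takes one value on the chosen $d$ indices and another on the rest; so we measure how well an affine function of $a_i$ can fit the indicator $\mathbf 1_T$ of the chosen index set $T$.

\begin{lemma}\label{lem:ls}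
Let $T\subset\{1,\dots,n\}$ with $|T|=d$, let $\bar y=\frac1d\sum_{i\in T}a_i$, and let $w\in\mathbb R^d$. Then
\[
2\langle\bar y,w\rangle-2\langle b,w\rangle-w^{\top}Cw\ \le\ \frac md ,
\]
with equality if and only if $1+\langle a_i,w\rangle=\frac nd\mathbf 1_T(i)$ for all $i$.
\end{lemma}

\begin{proof}
Put $\beta(i)=\frac nd\mathbf 1_T(i)$ and $g(i)=1+\langle a_i,w\rangle$. Then
\[
\frac1n\sum_i\beta(i)^2=\frac nd,\qquad
\frac1n\sum_i\beta(i)g(i)=\frac1d\sum_{i\in T}g(i)=1+\langle\bar y,w\rangle,
\]
and $\frac1n\sum_ig(i)^2=1+2\langle b,w\rangle+w^{\top}Cw$. Therefore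
\[
0\le\frac1n\sum_i\bigl(\beta(i)-g(i)\bigr)^2=\frac nd-1-2\langle\bar y,w\rangle+2\langle b,w\rangle+w^{\top}Cw,
\]
and $\frac nd-1=\frac md$.
\end{proof}

The function $\beta$ has mean $1$ and variance $m/d$ under the uniform distribution on the indices; this is the only way in which $n-d$ enters the proof. In the balanced case, with $T$ on a facet and $w=dh\,v$, the lemma reads $2dh^2-dh^2\le m/d$, which is the bound found above.

\section{The average height of a facet}\label{sec:average}

Without balance, single facets can be too high, the term $\langle b,w\rangle$ has no sign, and $w^{\top}Cw$ depends on the direction of $w$. We therefore apply Lemma~\ref{lem:ls} to all facets and average with weights $p_k$. If the test vector on the $k$-th facet is $w_k=Mv_k$ for one matrix $M$, the average involves only the three sums $\sum p_kv_k$, $\sum p_k\bar y_kv_k^{\top}$ and $\sum p_kv_kv_k^{\top}$. A rectangle shows which weights and which $M$ to take.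

\begin{example}\label{ex:rectangle}
Let $d=2$, $n=4$, and let the $a_i$ be the points $(\pm c,\pm s)$ with $c,s>0$, $c^2+s^2=1$. Then $b=0$ and $C=\operatorname{diag}(c^2,s^2)$. The vertical sides have normals $\pm e_1$, height $c$, midpoints $\pm ce_1$ and length $2s$; the horizontal sides have normals $\pm e_2$, height $s$, midpoints $\pm se_2$ and length $2c$. Unless $c=s$, one pair of sides is higher than $\sqrt m/d=1/\sqrt2$. Weight each side by its share of the perimeter: $\frac{s}{2(c+s)}$ for a vertical side and $\frac{c}{2(c+s)}$ for a horizontal one. The average height is $\bar h=\frac{2cs}{c+s}$, and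
\[
\sum_kp_kv_k=0,\qquad \sum_kp_k\bar y_kv_k^{\top}=\frac{sc}{c+s}e_1e_1^{\top}+\frac{cs}{c+s}e_2e_2^{\top}=\frac{\bar h}2I .
\]
With these weights the second sum is a scalar matrix although the rectangle is not a square. The best test vector on the side with normal $e_1$ is $w=e_1/c$: the values $1+\langle a_i,w\rangle$ are $2,2,0,0$, a perfect fit. In the same way $\pm e_1/c$ and $\pm e_2/s$ fit all four sides perfectly, so $w_k=Mv_k$ with $M=\operatorname{diag}(1/c,1/s)$, which is not scalar. Here $w_k^{\top}Cw_k=1$ and $\sum_kp_k\langle\bar y_k,Mv_k\rangle=\frac{\bar h}2\operatorname{tr}M$, so the averaged lemma says $\bar h\,(1/c+1/s)-1\le1$, with equality. It bounds $\bar h$ by the harmonic mean of $c$ and $s$. The normalization $c^2+s^2=1$ enters only now: the harmonic mean is at most the quadratic mean $1/\sqrt2$.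
\end{example}

The general proof has the same two steps: a least-squares inequality with the optimal $M$, then an inequality between means of eigenvalues. The two identities in the example are instances of the divergence theorem.

Let $Q$ be full-dimensional, with volume $\operatorname{Vol}(Q)$ and surface area $S(Q)$. For $d=1$ the facets of the segment $Q$ are its endpoints, each of measure $1$, so $S(Q)=2$. Lemma~\ref{lem:ls} sees the mean $\bar y$ of $d$ of the points $a_i$, whereas a surface integral sees the center of mass of a piece of $\partial Q$. The two agree for a simplex, but not for a general facet (think of a trapezoid that is not a parallelogram). So we cut the facets into simplices. Every polytope $F$ is a union of simplices of the same dimension, with disjoint relative interiors and with vertices among those of $F$: fix a vertex $z$, subdivide by induction the facets of $F$ that do not contain $z$, and take the cones with apex $z$ over the pieces. We do this for each facet of $Q$ separately; the subdivisions need not match along common faces. This gives $(d-1)$-simplices $\Delta_k$ that cover $\partial Q$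 and have disjoint relative interiors. For each $k$ let
\begin{itemize}
\item $T_k\subset\{1,\dots,n\}$, $|T_k|=d$, be chosen so that $\{a_i\}_{i\in T_k}$ is the vertex set of $\Delta_k$;
\item $v_k$ and $h_k$ be the outer unit normal and the height of the facet containing $\Delta_k$;
\item $\bar y_k=\frac1d\sum_{i\in T_k}a_i$, so that $\langle\bar y_k,v_k\rangle=h_k$;
\item $p_k=A_k/S(Q)>0$, where $A_k$ is the $(d-1)$-volume of $\Delta_k$, so that $\sum_kp_k=1$.
\end{itemize}
Put $\bar h=d\operatorname{Vol}(Q)/S(Q)$ and $V=\sum_kp_kv_kv_k^{\top}$.

\begin{lemma}\label{lem:div}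
We have
\begin{equation}\label{eq:div}
\sum_kp_kv_k=0,\qquad \sum_kp_k\bar y_kv_k^{\top}=\frac{\bar h}dI,\qquad \sum_kp_kh_k=\bar h .
\end{equation}
The normals $v_k$ span $\mathbb R^d$, the matrices $C$ and $V$ are positive definite, and $\operatorname{tr}V=1$.
\end{lemma}

\begin{proof}
For a smooth function $f$, the divergence theorem applied to the field $fe_s$ gives $\int_{\partial Q}f\,\mathbf n_s\,dS=\int_Q\partial_sf\,dy$, where $\mathbf n_s$ is the $s$-th coordinate of the outer unit normal $\mathbf n$ (for $d=1$ this is the fundamental theorem of calculus). The choices $f=1$ and $f=y_r$ give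
\[
\int_{\partial Q}\mathbf n\,dS=0,\qquad\int_{\partial Q}y\,\mathbf n^{\top}dS=\operatorname{Vol}(Q)\,I .
\]
On $\Delta_k$ the normal is the constant $v_k$, and $\int_{\Delta_k}y\,dS=A_k\bar y_k$ because the center of mass of a simplex is the mean of its vertices. Dividing by $S(Q)$ yields the first two identities. The third is the trace of the second, since $\operatorname{tr}(\bar y_kv_k^{\top})=\langle\bar y_k,v_k\rangle=h_k$.

If $z$ is orthogonal to all $v_k$, the second identity applied to $z$ gives $\frac{\bar h}dz=0$, so $z=0$; thus the $v_k$ span. Now $z^{\top}Vz=\sum_kp_k\langle v_k,z\rangle^2>0$ for $z\ne0$, and $z^{\top}Cz=\frac1n\sum_i\langle a_i,z\rangle^2>0$ because $Q$ lies in no hyperplane. Finally, $\operatorname{tr}V=\sum_kp_k|v_k|^2=1$.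
\end{proof}

So $\bar h$ is the average height of a facet with respect to surface area, wherever the origin lies. The following bound on it is the core of the paper.

\begin{proposition}\label{prop:main}
Let $Q=\operatorname{conv}\{a_1,\dots,a_n\}\subset\mathbb R^d$ be full-dimensional (so $n\ge d+1$), and let $\tau=\frac1n\sum_i|a_i|^2$. Then $\bar h=d\operatorname{Vol}(Q)/S(Q)$ satisfies
\[
\bar h^2\le\tau\,\frac{n-d}{d^2}.
\]
\end{proposition}

\begin{proof}
Let $M$ be a real $d\times d$ matrix and $\lambda=\bar h/d$. Apply Lemma~\ref{lem:ls} with $T=T_k$ and $w=Mv_k$, multiply by $p_k$, and sum over $k$. By~\eqref{eq:div},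
\[
\sum_kp_k\langle b,Mv_k\rangle=0,\qquad
\sum_kp_k\langle\bar y_k,Mv_k\rangle=\operatorname{tr}\Bigl(M\sum_kp_kv_k\bar y_k^{\top}\Bigr)=\lambda\operatorname{tr}M,
\]
and $\sum_kp_k\,v_k^{\top}M^{\top}CMv_k=\operatorname{tr}(M^{\top}CMV)$. Hence
\begin{equation}\label{eq:avg}
\frac md\ \ge\ 2\lambda\operatorname{tr}M-\operatorname{tr}(M^{\top}CMV).
\end{equation}
The vector $b$ has disappeared. We choose $M$ to make the right side as large as possible. In terms of $N=C^{1/2}MV^{1/2}$ and $N_0=C^{-1/2}V^{-1/2}$, it equals
\[
2\lambda\operatorname{tr}(N_0^{\top}N)-\operatorname{tr}(N^{\top}N)=\lambda^2\operatorname{tr}(N_0^{\top}N_0)-\operatorname{tr}\bigl((N-\lambda N_0)^{\top}(N-\lambda N_0)\bigr).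
\]
The maximum is at $N=\lambda N_0$, that is, at $M=\lambda C^{-1}V^{-1}$, and its value is $\lambda^2K$ with $K=\operatorname{tr}(N_0^{\top}N_0)=\operatorname{tr}(C^{-1}V^{-1})$. Thus
\begin{equation}\label{eq:K}
\frac md\ \ge\ \frac{\bar h^2}{d^2}K .
\end{equation}

It remains to bound $K$ from below knowing only the traces of $C$ and $V$. These matrices need not commute, so we pass through determinants, which are multiplicative. For a positive definite $d\times d$ matrix $X$, the AM--GM inequality for its eigenvalues says $(\det X)^{1/d}\le\frac1d\operatorname{tr}X$, with equality if and only if $X$ is a scalar matrix. Applying this to $N_0^{\top}N_0$, whose determinant is $(\det C\det V)^{-1}$, and then to $C$ and to $V$, we get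
\begin{equation}\label{eq:amgm}
K\ \ge\ d\,(\det C)^{-1/d}(\det V)^{-1/d}\ \ge\ d\cdot\frac d{\operatorname{tr}C}\cdot\frac d{\operatorname{tr}V}=\frac{d^3}\tau .
\end{equation}
Together, \eqref{eq:K} and \eqref{eq:amgm} give $m/d\ge\bar h^2d/\tau$.
\end{proof}

\begin{remark}
A scalar matrix $M=\mu I$ in~\eqref{eq:avg} gives, with the best $\mu$, only $\bar h^2\le\frac md\operatorname{tr}(CV)$. This implies the proposition when $\operatorname{tr}(CV)\le\tau/d$, for instance when $C$ or $V$ is scalar, but that inequality can fail: for the points $(\pm2,1)$, $(\pm2,3)$ we have $C=\operatorname{diag}(4,5)$, $V=\operatorname{diag}(\frac13,\frac23)$, and $\operatorname{tr}(CV)=\frac{14}3>\frac92=\tau/d$.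
\end{remark}

\section{The lower bounds}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:B}, parts \textup{(i)} and \textup{(ii)}]
The statements on unboundedness and on $n\ge d+1$ are Lemma~\ref{lem:bounded}. Let $0\in\operatorname{int}Q$. Then $P$ is compact, all $h_k$ are positive, and the points $x_k=v_k/h_k$ lie in $P$ by~\eqref{eq:polar}.

One far point $x_k$ says nothing about balls with another center. What excludes a clever choice of center is a probability distribution on the points $x_k$ with mean $0$, and \eqref{eq:div} provides one: $q_k=p_kh_k/\bar h$ satisfies $q_k>0$, $\sum_kq_k=1$ and $\sum_kq_kx_k=\bar h^{-1}\sum_kp_kv_k=0$. If a ball with center $c$ and radius $\rho$ contains $P$, then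
\[
\rho^2\ \ge\ \sum_kq_k|x_k-c|^2=|c|^2-2\Bigl\langle\sum_kq_kx_k,c\Bigr\rangle+\sum_kq_k|x_k|^2=|c|^2+\frac1{\bar h}\sum_k\frac{p_k}{h_k}.
\]
By the Cauchy--Schwarz inequality, $1=(\sum_kp_k)^2\le(\sum_kp_kh_k)(\sum_kp_k/h_k)$, so $\sum_kp_k/h_k\ge1/\bar h$ and $\rho\ge1/\bar h$. The ball of radius $\max_P|x|$ about $0$ contains $P$. With Proposition~\ref{prop:main} and the hypothesis $\tau\le1$ we obtain
\begin{equation}\label{eq:chain}
\max_{x\in P}|x|\ \ge\ R(P)\ \ge\ \frac1{\bar h}\ \ge\ \frac d{\sqrt{\tau m}}\ \ge\ \frac d{\sqrt m},
\end{equation}
which contains (i) and (ii).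
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $n=2d$ and $a_i=u_i$. Either $P$ is unbounded, or it contains a point of norm at least $d/\sqrt{2d-d}=\sqrt d$ by Theorem~\ref{thm:B}(i). In both cases there is $x\in P$ with $|x|\ge\sqrt d$. Since $P$ is convex and $0\in P$, the point $\frac{\sqrt d}{|x|}x$ lies in $P$, and it has norm $\sqrt d$.
\end{proof}

\begin{remark}
The hypothesis $\sum_i|a_i|^2\le n$ is used only in the last inequality of~\eqref{eq:chain}. Some such normalization is needed, since multiplying all $a_i$ by $s>0$ multiplies $P$ by $1/s$. The condition $0\in\operatorname{int}Q$ is used only to have $h_k>0$ and $P$ compact. For unit vectors $P$ contains the unit ball, so the bound $d/\sqrt{n-d}$ carries information exactly when $n<d^2+d$.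
\end{remark}

\section{The cases of equality}\label{sec:equality}

We first compute $P$ for a regular simplex. Unit vectors at equal distances have equal inner products $\gamma$, and if $r+1$ of them have sum $0$, then $0=\langle a_i,\sum_la_l\rangle=1+r\gamma$. Conversely, $r+1$ unit vectors with sum $0$ and all inner products equal to $-1/r$ are distinct and at equal distances. So a regular simplex with $r+1$ unit vertices centered at $0$ is the same as a family of $r+1$ unit vectors with sum $0$ and $\langle a_i,a_l\rangle=-1/r$ for $i\ne l$. Its Gram matrix $\frac{r+1}rI-\frac1r\mathbf 1\mathbf 1^{\top}$, where $\mathbf 1$ is the all-ones vector, has kernel spanned by $\mathbf 1$, so the vertices span a space of dimension $r$.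

\begin{lemma}\label{lem:simplex}
Let $a_0,\dots,a_r$ be a regular simplex with unit vertices centered at $0$, spanning the space $E$. Then
\[
\{x\in E:\langle a_i,x\rangle\le1\text{ for all }i\}=\operatorname{conv}\{-ra_0,\dots,-ra_r\}.
\]
\end{lemma}

\begin{proof}
We have $\langle a_l,-ra_i\rangle=1$ for $l\ne i$ and $\langle a_i,-ra_i\rangle=-r$, so the right side is contained in the left. For the converse, note that
\[
\sum_i\langle a_i,a_l\rangle a_i=a_l-\frac1r\sum_{i\ne l}a_i=\frac{r+1}ra_l ,
\]
so $\sum_i\langle a_i,x\rangle a_i=\frac{r+1}rx$ for all $x\in E$ by linearity. For $x$ in the left side put $\mu_i=(1-\langle a_i,x\rangle)/(r+1)\ge0$. Since $\sum_ia_i=0$, we get $\sum_i\mu_i=1$ and $\sum_i\mu_i(-ra_i)=\frac r{r+1}\sum_i\langle a_i,x\rangle a_i=x$.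
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, part \textup{(iii)}]
\emph{Sufficiency.} Let $r=d/m$ be an integer and let $\{a_i\}$ be a union of $m$ simplices as in (iii), lying in mutually orthogonal $r$-dimensional subspaces $E_1,\dots,E_m$. Each simplex spans its subspace, and $\mathbb R^d=E_1\oplus\dots\oplus E_m$ since $mr=d$. A constraint $\langle a_i,x\rangle\le1$ with $a_i\in E_j$ involves only the component of $x$ in $E_j$, so $P=P_1\times\dots\times P_m$, where $P_j\subset E_j$ is the simplex of Lemma~\ref{lem:simplex}. The norm is convex, so its maximum on $P_j$ is $r$, and $\max_P|x|^2=mr^2=d^2/m$. Hence all terms of~\eqref{eq:chain} are equal.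

\emph{Necessity.} Suppose that $\max_P|x|$ or $R(P)$ equals $d/\sqrt m$. Then the last two inequalities in~\eqref{eq:chain} are equalities, so $\tau=1$ and $\bar h=\sqrt m/d$. Now \eqref{eq:K} and \eqref{eq:amgm} read $\frac md\ge\frac{\bar h^2}{d^2}K\ge\bar h^2d=\frac md$, so both are equalities. Equality in AM--GM for $C$ and $V$, both of trace $1$, gives $C=V=\frac1dI$, and the optimal matrix is $M=\lambda d^2I=\bar hd\,I=\sqrt m\,I$. Inequality~\eqref{eq:K} is an average, with positive weights, of the inequalities of Lemma~\ref{lem:ls}, so each of these is an equality: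
\begin{equation}\label{eq:exact}
1+\sqrt m\,\langle a_i,v_k\rangle=\frac nd\,\mathbf 1_{T_k}(i)\qquad\text{for all }i,k .
\end{equation}

We want the Gram matrix $G=(\langle a_i,a_l\rangle)_{i,l}$. Let $A$ be the $d\times n$ matrix with columns $a_i$. Then $G=A^{\top}A$ and $AA^{\top}=nC=\frac ndI$, so $G^2=\frac ndG$: the symmetric matrix $\frac dnG$ is the orthogonal projection onto $(\ker G)^{\perp}$. Thus $G$ is determined by its kernel, which is $\ker A$, the space of linear relations among the $a_i$, of dimension $n-d=m$. The task is to read $m$ independent relations off~\eqref{eq:exact}. They should say that the vertices of each simplex add up to $0$, so we must first find the partition of the indices into simplices. For $\{\pm e_j\}$, a facet of $Q$ contains one of $e_j,-e_j$ for each $j$, and a neighboring facet differs from it by exchanging $e_j$ with $-e_j$ for a single $j$. We recover the partition from such exchanges.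

\emph{Step 1: $b=0$.} Averaging~\eqref{eq:exact} over $i$ gives $1+\sqrt m\,\langle b,v_k\rangle=\frac1n\cdot d\cdot\frac nd=1$. So $b$ is orthogonal to all $v_k$, and these span $\mathbb R^d$.

\emph{Step 2: the facets.} By~\eqref{eq:exact}, $\langle a_i,v_k\rangle$ equals $\sqrt m/d$ for $i\in T_k$ and $-1/\sqrt m$ for $i\notin T_k$. Hence $a_i$ lies on the facet containing $\Delta_k$ if and only if $i\in T_k$. That facet is therefore $\Delta_k$ itself. So the facets of $Q$ are the simplices $\Delta_k$, different facets have different index sets, and $T_k$ consists of \emph{all} indices $i$ with $a_i\in\Delta_k$.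

\emph{Step 3: exchanges.} Let $L\subset\mathbb R^n$ be the space of vectors $(\alpha+\langle a_i,y\rangle)_{i=1}^n$ with $\alpha\in\mathbb R$, $y\in\mathbb R^d$. The map $(\alpha,y)\mapsto(\alpha+\langle a_i,y\rangle)_i$ is injective because the $a_i$ lie in no hyperplane, so $\dim L=d+1$. Also $\mathbf 1\in L$, and $\mathbf 1_{T_k}\in L$ for all $k$ by~\eqref{eq:exact}.

Fix one facet, with index set $T$, and let $U=\{1,\dots,n\}\setminus T$, so that $|U|=m$ and $\mathbf 1_U=\mathbf 1-\mathbf 1_T\in L$. Recall that a $(d-2)$-dimensional face of a facet of $Q$ lies in exactly two facets of $Q$. For $i\in T$ apply this to the face with vertices $a_l$, $l\in T\setminus\{i\}$ (for $d=1$ the second facet is the other endpoint of $Q$). By Step~2 the index set of the second facet contains $T\setminus\{i\}$, has $d$ elements and differs from $T$, so it is $(T\setminus\{i\})\cup\{j(i)\}$ with $j(i)\in U$. Subtracting the two indicator vectors gives $\epsilon_{j(i)}-\epsilon_i\in L$, where $(\epsilon_l)$ is the standard basis of $\mathbb R^n$. The $d+1$ vectors $\mathbf 1_U$ and $\epsilon_{j(i)}-\epsilon_i$ $(i\in T)$ are linearly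 independent: in a vanishing combination, the coordinate $i\in T$ shows that the coefficient of $\epsilon_{j(i)}-\epsilon_i$ is $0$, and $\mathbf 1_U\ne0$. So they form a basis of $L$.

\emph{Step 4: blocks.} The $m$ sets $B_j=\{j\}\cup\{i\in T:j(i)=j\}$, $j\in U$, partition $\{1,\dots,n\}$. Let $W\subset\mathbb R^n$ be the space of vectors whose coordinate sums over all blocks $B_j$ are equal. The blocks are nonempty and disjoint, so the $m$ block sums are independent linear forms and $\dim W=n-(m-1)=d+1$. The vector $\mathbf 1_U$ has sum $1$ on each block, and $\epsilon_{j(i)}-\epsilon_i$ has sum $0$ on each block because $i$ and $j(i)$ lie in the same one. Hence $L\subset W$, and $L=W$ by dimension. From $\mathbf 1\in W$ we see that all blocks have the same size $n/m=d/m+1$; in particular $m$ divides $d$. From $(\langle a_i,y\rangle)_i\in W$ for all $y$ we see that the vector $\sum_{i\in B_j}a_i$ does not depend on $j$. These $m$ equal vectors add up to $nb=0$, so $\sum_{i\in B_j}a_i=0$ for every $j$.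

\emph{Step 5: the Gram matrix.} The $m$ mutually orthogonal vectors $\mathbf 1_{B_j}$ lie in $\ker G$, so they form a basis of it, and $|\mathbf 1_{B_j}|^2=n/m$. Therefore
\[
G=\frac nd\Bigl(I-\frac mn\sum_{j\in U}\mathbf 1_{B_j}\mathbf 1_{B_j}^{\top}\Bigr).
\]
Vectors from different blocks are orthogonal. Within a block, $|a_i|^2=\frac nd\cdot\frac{n-m}n=1$ and $\langle a_i,a_l\rangle=-\frac md$ for $i\ne l$. With $r=d/m$, each block is a family of $r+1$ unit vectors with sum $0$ and inner products $-1/r$, that is, a regular simplex with unit vertices centered at $0$, spanning an $r$-dimensional subspace. These subspaces are mutually orthogonal, which proves (iii).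

Finally, take $2d$ unit vectors such that $P$ has no point of norm greater than $\sqrt d$. Then $P$ is bounded, so $0\in\operatorname{int}Q$ and equality holds in (i) with $m=d$, $r=1$. The blocks are pairs $\{e_j,-e_j\}$ on $d$ mutually orthogonal lines, so $(e_j)$ is an orthonormal basis and $P$ is a cube.
\end{proof}

\begin{thebibliography}{9}

\bibitem{IN}
Grigory Ivanov, M\'arton Nasz\'odi,
\emph{Quantitative Steinitz Theorem: A polynomial bound},
arXiv:2212.04308 (2022).

\end{thebibliography}
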